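
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Knot groups of cohomological dimension two\\ with finitely generated commutator subgroup}


\begin{abstract}
Let $\pi$ be the group of a high-dimensional knot. We prove that if $\pi$ has cohomological dimension $2$ and its commutator subgroup $\pi'$ is finitely generated, then $\pi'$ is free. This was known for groups of $2$-knots. We also show that the groups in question are exactly the semidirect products $F_r\rtimes_\alpha\mathbb Z$, with $F_r$ free of finite rank $r\ge1$, in which the elements $x^{-1}\alpha(x)$ normally generate $F_r$, and that all of them are $2$-knot groups. The result is a case of a theorem on a group $G$ of type $FP_2$ with $c.d.\,G=2$ and an epimorphism $G\to\mathbb Z$ with finitely generated kernel $N$: then $\chi(G)\ge 0$, and $N$ is free if and only if $\chi(G)=0$. The proof uses the vanishing of Novikov homology in low degrees. The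 point that needs care is that the top module of a short resolution of $\mathbb Z$ is only known to be projective. We compute its Hattori--Stallings rank and compare it with a faithful rank, built from von Neumann dimension, for projective modules over a Novikov ring.
\end{abstract}

\section{Introduction}

\subsection{The question}

Kervaire showed that a group $\pi$ is the group of an $n$-knot for some (equivalently, every) $n\ge 3$ if and only if
\begin{enumerate}
\item[(K1)] $\pi$ is finitely presentable,
\item[(K2)] $\pi/\pi'\cong\mathbb Z$, where $\pi'$ is the commutator subgroup,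
\item[(K3)] $H_2(\pi;\mathbb Z)=0$,
\item[(K4)] $\pi$ is the normal closure of a single element.
\end{enumerate}
We call such a group a \emph{high-dimensional knot group}. A \emph{$2$-knot group} is the fundamental group of the complement of a locally flat $2$-sphere in $S^4$.

The commutator subgroup $\pi'$ is the fundamental group of the infinite cyclic cover of the knot exterior, so asking that $\pi'$ be finitely generated is a finiteness condition on that cover. The cohomological dimension $c.d.\,\pi$ is the length of the shortest projective resolution of $\mathbb Z$ over $\mathbb Z[\pi]$. If $c.d.\,\pi\le1$ then $\pi$ is free (Stallings), hence $\pi\cong\mathbb Z$ by (K2). So $c.d.\,\pi=2$ is the first interesting case. The obvious examples with both properties are semidirect products $F_r\rtimes\mathbb Z$ with $F_r$ free of finite rank, and the question is whether there are others.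

It is known that if $\pi$ is a $2$-knot group, $c.d.\,\pi=2$ and $\pi'$ is finitely generated, then $\pi'$ is free. The following question is from Hillman \cite{Hillman}: \emph{is the hypothesis that $\pi$ be a $2$-knot group necessary here, among high-dimensional knot groups?}

A first computation suggests the answer. Let $\pi$ be a high-dimensional knot group with $c.d.\,\pi=2$ and $\pi'$ finitely generated. Then $H_2(\pi';\mathbb Q)$ turns out to be a free module over $\mathbb Q[t,t^{-1}]$ whose rank is the Euler characteristic of $\pi$ (Section~\ref{sec:proofs}). By (K2) and (K3) this Euler characteristic is $1-1+0=0$, so $H_2(\pi';\mathbb Q)=0$, as it should be for a free group. But this does not by itself show that $\pi'$ is free: one needs $H^2(\pi';F)=0$ for \emph{all} coefficient modules $F$.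

\subsection{Results}

A group $G$ is of type $FP_2$ if $\mathbb Z$ has a projective resolution over $\mathbb Z[G]$ that is finitely generated in degrees $0,1,2$; finitely presentable groups are of type $FP_2$. For $G$ of type $FP_2$ with $c.d.\,G\le2$ put
\[
\chi(G)=1-b_1(G)+b_2(G),\qquad b_i(G)=\dim_{\mathbb Q}H_i(G;\mathbb Q).
\]

\begin{theorem}\label{thm:A}
Let $\pi$ be a high-dimensional knot group with $c.d.\,\pi=2$ and $\pi'$ finitely generated. Then $\pi'$ is free of finite rank.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be of type $FP_2$ with $c.d.\,G=2$, and let $\varphi:G\to\mathbb Z$ be an epimorphism with finitely generated kernel $N$. Then $\chi(G)\ge0$, and the following are equivalent: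
\begin{enumerate}
\item[(i)] $N$ is free;
\item[(ii)] $N$ is finitely presentable;
\item[(iii)] $N$ is of type $FP_2$;
\item[(iv)] $\dim_{\mathbb Q}H_2(N;\mathbb Q)<\infty$;
\item[(v)] $H_2(N;\mathbb Q)=0$;
\item[(vi)] $\chi(G)=0$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}: take $G=\pi$ and $N=\pi'$. By (K1), $\pi$ is of type $FP_2$; by (K2) and (K3), $b_1=1$ and $b_2=0$, so $\chi(\pi)=0$. Condition (K4) is not used.

\begin{theorem}\label{thm:C}
For a group $\pi$ the following are equivalent:
\begin{enumerate}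
\item[(1)] $\pi$ is a high-dimensional knot group, $c.d.\,\pi=2$ and $\pi'$ is finitely generated;
\item[(2)] $\pi\cong F_r\rtimes_\alpha\mathbb Z$ with $1\le r<\infty$, where $F_r$ is the normal closure in $F_r$ of $\{x^{-1}\alpha(x):x\in F_r\}$;
\item[(3)] $\pi$ is a $2$-knot group, $c.d.\,\pi=2$ and $\pi'$ is finitely generated.
\end{enumerate}
\end{theorem}

So the hypothesis that $\pi$ be a $2$-knot group is unnecessary and, in the end, automatic. A concrete instance of (2) is $r=2$, $\alpha(a)=b$, $\alpha(b)=a^{-1}b$: killing $a^{-1}b$ and $b^{-1}a^{-1}b$ in $F_2$ kills $a$ by the second relation and then $b$ by the first.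

Two examples show that the hypotheses matter.

\begin{example}[$\chi(G)=0$ cannot be dropped]\label{ex:F2F2}
Let $G=F(a,b)\times F(c,d)$ and let $\varphi$ send all four generators to $1$. Then $c.d.\,G=2$ and $\chi(G)=(1-2)^2=1$. The kernel $N$ is finitely generated but not finitely presentable (Stallings, Bieri). Finite generation is easy: let $e=cd^{-1}$ and $H=\langle ac^{-1},bc^{-1},e\rangle\le N$. Conjugating $e$ by powers of $ac^{-1}$ gives all $c^kec^{-k}$, $k\in\mathbb Z$, and these generate the kernel of $\varphi$ on $F(c,d)=F(c,e)$, which is $\ker(N\to F(a,b))$. As $H$ also maps onto $F(a,b)$, we get $H=N$. That $N$ is not finitely presentable also follows from (ii)$\Rightarrow$(vi) of Theorem~\ref{thm:B}.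
\end{example}

\begin{example}[finite generation cannot be dropped]\label{ex:BS}
Let $\pi=\langle a,t\mid tat^{-1}=a^2\rangle$. It satisfies (K1)--(K4): abelianizing kills $a$; the relator is nonzero in $H_1(F(a,t))=\mathbb Z^2$, so the presentation $2$-complex has $H_2=0$, and its $H_2$ maps onto $H_2(\pi)$; and killing $t$ kills $a$. As an HNN extension of $\mathbb Z$ along $\mathbb Z$ it has $c.d.\,\pi\le2$. But $\pi'\cong\mathbb Z[1/2]$ is abelian and not cyclic, so it is not free; in particular $\pi$ is not free and $c.d.\,\pi=2$.
\end{example}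

\subsection{Where the difficulty lies}\label{sec:outline}

Only (vi)$\Rightarrow$(i) of Theorem~\ref{thm:B} is hard. Write $\Lambda=\mathbb Z[G]$. The group $H^2(N;F)$ is the second cohomology of $G$ with coefficients in two-sided infinite sums $\sum_{k\in\mathbb Z}t^k\otimes x_k$, where $t\in G$ maps to $1\in\mathbb Z$. Such a sum splits into a part infinite to the right and a part infinite to the left, and these lie in modules over the two Novikov rings $\Lambda_+$ and $\Lambda_-$. It therefore suffices to show that $H^2(G;M)=0$ whenever $M$ is a module over one of these rings (Section~\ref{sec:split}).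

Let $m$ be the number of generators chosen for $N$. There is a resolution $0\to P\to\Lambda^{m+1}\to\Lambda\to\mathbb Z\to0$ with $P$ finitely generated projective. After tensoring with $\Lambda_+$, the complex $P\to\Lambda^{m+1}\to\Lambda$ has no homology in degrees $0$ and $1$, and $\Lambda_+\otimes_\Lambda P\cong K\oplus\Lambda_+^m$, where $K$ is the homology in degree $2$ (Section~\ref{sec:novikov}). If $\chi(G)=0$ then the rank of $\mathbb Z\otimes_\Lambda P$ is $m$, so $K$ ``has rank $0$'', and we want $K=0$.

For this we need a rank for projective $\Lambda_+$-modules that is \emph{faithful}: rank $0$ must imply zero. Von Neumann dimension leads to such a rank (Section~\ref{sec:rank}), but on $\Lambda_+\otimes_\Lambda P$ it measures the coefficient at $1\in G$ of the trace of an idempotent defining $P$, whereas $\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_\Lambda P)$ is the sum of \emph{all} coefficients of that trace. When $P$ is stably free the two agree for trivial reasons. In general we use $c.d.\,G\le2$ to show that the coefficients away from $1$ cancel within each conjugacy class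 (Section~\ref{sec:HS}). Section~\ref{sec:proofs} assembles the proof of Theorem~\ref{thm:B}, and Section~\ref{sec:topology} proves Theorem~\ref{thm:C}.

\section{Conventions and facts used}\label{sec:conv}

Modules are left modules. Elements of free modules are row vectors, and matrices act on the right. Groups of finite cohomological dimension are torsion-free, and $c.d.\,H\le c.d.\,G$ for $H\le G$. By Schanuel's lemma, if $c.d.\,G\le2$ and $P_1\to P_0\to\mathbb Z\to0$ is exact with $P_0,P_1$ projective, then $\ker(P_1\to P_0)$ is projective; if $G$ is of type $FP_2$ and $P_0,P_1$ are finitely generated, then this kernel is finitely generated. If $H^{2}(N;F)=0$ for all $\mathbb Z[N]$-modules $F$, then $c.d.\,N\le1$.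

We use the following published facts.
\begin{enumerate}
\item[(F1)] (Stallings) A finitely generated group of cohomological dimension at most $1$ is free.
\item[(F2)] (Dunwoody \cite{Dunwoody}) If a group $Q$ acts freely, with finite quotient, on a connected simplicial $2$-complex $X$ with $H^1(X;\mathbb Z/2)=0$, then $Q$ is the fundamental group of a finite graph of groups with finite edge groups and vertex groups having at most one end.
\item[(F3)] A finitely generated infinite group $Q$ is one-ended if and only if $H^1(Q;\mathbb ZQ)=0$.
\item[(F4)] If $c.d.\,G=n<\infty$, then $H^n(G;F)\ne0$ for some free $\mathbb ZG$-module $F$ \cite[VIII.2.3]{Brown}.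
\end{enumerate}
Facts on von Neumann dimension are listed in Section~\ref{sec:rank}; topological facts are used only in Section~\ref{sec:topology}.

\medskip
\noindent\emph{The hypothesis of \textup{(F2)} holds for every group $Q$ of type $FP_2$.} Let $Y$ be the Cayley graph of $Q$ for a finite generating set $S$, with one edge for each element of $Q\times S$. Its cellular chain complex gives an exact sequence $0\to H_1(Y;\mathbb Z)\to\mathbb ZQ^S\to\mathbb ZQ\to\mathbb Z\to0$, so $H_1(Y;\mathbb Z)$ is a finitely generated $\mathbb ZQ$-module by Schanuel's lemma. It is generated as an abelian group by classes of closed edge paths, hence as a module by finitely many of them. Attach to $Y$ one disc for each pair (element of $Q$, one of these paths) along the corresponding translate of the path, and subdivide. The result $X$ is a connected simplicial $2$-complex with a free $Q$-action and finite quotient, and $H_1(X;\mathbb Z)=0$, so $H^1(X;\mathbb Z/2)=0$.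

\section{Splitting two-sided sums}\label{sec:split}

From here through Section~\ref{sec:proofs}, $G$, $\varphi$ and $N$ are as in Theorem~\ref{thm:B}, except that in Section~\ref{sec:HS} $G$ is any group satisfying the hypotheses stated there. Let $\Lambda=\mathbb Z[G]$. Choose $t\in G$ with $\varphi(t)=1$, and let $\theta(a)=tat^{-1}$ for $a\in\mathbb Z[N]$, so that $ta=\theta(a)t$.

\subsection{The smallest case}\label{sec:Z2}

Let $G=\mathbb Z^2=\langle a,t\rangle$ and $N=\langle a\rangle$. Of course $c.d.\,N=1$; here is how the general proof sees this. The resolution is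
\[
0\to\Lambda\rho\to\Lambda e_t\oplus\Lambda e_a\to\Lambda\to\mathbb Z\to0,\qquad \rho=(a-1)e_t+(1-t)e_a,
\]
with $e_t\mapsto t-1$ and $e_a\mapsto a-1$, so $H^2(G;M)=M/\bigl((a-1)M+(1-t)M\bigr)$ for every $\Lambda$-module $M$. Given a $\mathbb Z[N]$-module $F$, we have $H^2(N;F)\cong H^2(G;F_\infty)$, where $F_\infty$ is the module of all formal sums $y=\sum_{k\in\mathbb Z}t^k\otimes x_k$ with $x_k\in F$ (this is Shapiro's lemma; see below). Split $y=y_++y_-$ into its terms with $k\ge0$ and those with $k<0$. To the right we may use $(1-t)^{-1}=\sum_{k\ge0}t^k$, and to the left $(1-t)^{-1}=-\sum_{k\ge1}t^{-k}$. Hence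
\[
y=(1-t)\Bigl(\sum_{k\ge0}t^ky_+-\sum_{k\ge1}t^{-k}y_-\Bigr),
\]
and $H^2(N;F)=0$ for all $F$. Two things made this work: two-sided sums split, and on each side the coefficient $1-t$ of $\rho$ is invertible.

\subsection{The general splitting}

Let $\Lambda_+$ (respectively $\Lambda_-$) be the ring of formal series $\sum a_kt^k$ with $a_k\in\mathbb Z[N]$ and $a_k=0$ for $k\ll0$ (respectively $k\gg0$), multiplied by $ta=\theta(a)t$. Both contain $\Lambda$.

\medskip
\noindent\textbf{Symmetry.} Replacing $(\varphi,t,\theta)$ by $(-\varphi,t^{-1},\theta^{-1})$ changes neither $G$, nor $N$, nor $\chi(G)$, and it interchanges $\Lambda_+$ and $\Lambda_-$. So a statement about $\Lambda_+$ that is proved for all choices of $(\varphi,t)$ also holds for $\Lambda_-$.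

\begin{proposition}\label{prop:split}
Suppose that $H^2(G;M)=0$ for every $\Lambda_+$-module and every $\Lambda_-$-module $M$. Then $c.d.\,N\le1$.
\end{proposition}

\begin{proof}
Let $F$ be a $\mathbb Z[N]$-module and let $F_\infty$ be the group of all formal sums $\sum_{k\in\mathbb Z}t^k\otimes x_k$ with $x_k\in F$. Let $F_+$ and $F_-$ be the subgroups of sums with $x_k=0$ for $k\ll0$, respectively for $k\gg0$. All three are $\Lambda$-modules via
\[
at^j\,(t^k\otimes x)=t^{j+k}\otimes\theta^{-(j+k)}(a)\,x ,\qquad a\in\mathbb Z[N].
\]
The same formula makes $F_\pm$ a $\Lambda_\pm$-module, since only finitely many terms contribute to each power of $t$. Moreover $F_+\cap F_-=\bigoplus_kt^k\otimes F=\Lambda\otimes_{\mathbb Z[N]}F$ and $F_++F_-=F_\infty$.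

We identify $F_\infty$ with the coinduced module $\mathrm{Hom}_{\mathbb Z[N]}(\Lambda,F)$, on which $\Lambda$ acts by $(\lambda h)(\mu)=h(\mu\lambda)$. Since $\Lambda$ is free over $\mathbb Z[N]$ on the powers of $t$, the map $h\mapsto\sum_kt^k\otimes h(t^{-k})$ is a bijection onto $F_\infty$. It is $\Lambda$-linear because $(th)(t^{-k})=h(t^{-(k-1)})$ and, for $a\in N$,
\[
(ah)(t^{-k})=h(t^{-k}a)=h(\theta^{-k}(a)t^{-k})=\theta^{-k}(a)\,h(t^{-k}).
\]
So Shapiro's lemma gives $H^*(N;F)\cong H^*(G;F_\infty)$. The exact sequence $0\to\Lambda\otimes_{\mathbb Z[N]}F\to F_+\oplus F_-\to F_\infty\to0$, whose second map is the difference, now yields the exact sequence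
\[
H^2(G;F_+)\oplus H^2(G;F_-)\to H^2(N;F)\to H^3(G;\Lambda\otimes_{\mathbb Z[N]}F).
\]
The left-hand terms vanish by hypothesis, and the right-hand term vanishes since $c.d.\,G=2$. So $H^2(N;F)=0$ for all $F$.
\end{proof}

\section{The resolution over the Novikov ring}\label{sec:novikov}

We now carry the second ingredient of Section~\ref{sec:Z2} over to general $G$, with the unit $1-t$ replaced by an invertible $m\times m$ matrix. This is where finite generation of $N$ enters.

Let $a_1,\dots,a_m$ generate $N$. Then $t,a_1,\dots,a_m$ generate $G$. Since $c.d.\,G=2$ and $G$ is of type $FP_2$, there is a resolution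
\begin{equation}\label{eq:res}
0\to P\to C_1=\Lambda^{m+1}\xrightarrow{\ \partial\ }C_0=\Lambda\to\mathbb Z\to0,\qquad \partial e_t=t-1,\quad\partial e_i=a_i-1,
\end{equation}
where $e_t,e_1,\dots,e_m$ is a basis of $C_1$ and $P=\ker\partial$ is finitely generated projective. Let $C$ be the complex $P\to C_1\to C_0$, and let $p=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_\Lambda P)$. Computing $H_*(G;\mathbb Q)$ from $\mathbb Q\otimes_\Lambda C$ gives
\begin{equation}\label{eq:chi}
\chi(G)=p-(m+1)+1=p-m .
\end{equation}

\begin{lemma}\label{lem:novikov}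
The complex $\Lambda_+\otimes_\Lambda C$ has zero homology in degrees $0$ and $1$. Its homology $K$ in degree $2$ satisfies $\Lambda_+\otimes_\Lambda P\cong K\oplus\Lambda_+^m$.
\end{lemma}

\begin{proof}
Since $1-t$ is a unit in $\Lambda_+$, with inverse $\sum_{k\ge0}t^k$, so is $\partial e_t=t-1$, and the homology in degree $0$ vanishes.

Since $N$ is normal, $v_i:=t^{-1}a_it$ can be written as a word in the $a_j^{\pm1}$. Using $uv-1=(u-1)+u(v-1)$ and $u^{-1}-1=-u^{-1}(u-1)$ we can write $v_i-1=\sum_jv_{ij}(a_j-1)$ with $v_{ij}\in\mathbb Z[N]$. Put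
\[
\rho_i=e_i+(a_i-1)e_t-t\sum_jv_{ij}e_j .
\]
Then $\partial\rho_i=(a_i-1)+(a_i-1)(t-1)-t(v_i-1)=a_it-tv_i=0$, so $\rho_i\in P$.

Let $Z\subset\Lambda_+^{m+1}$ be the module of $1$-cycles of $\Lambda_+\otimes_\Lambda C$, and let $q:Z\to\Lambda_+^m$ forget the coefficient of $e_t$. If $q(u)=0$ then $u=ce_t$ with $c(t-1)=0$, so $c=0$; hence $q$ is injective. The composite
\[
\Lambda_+^m\xrightarrow{\ (\rho_i)\ }\Lambda_+\otimes_\Lambda P\to Z\xrightarrow{\ q\ }\Lambda_+^m,
\]
whose first map sends the $i$-th basis vector to $1\otimes\rho_i$, is given by the matrix $I-tV$ with $V=(v_{ij})$, which is invertible over $\Lambda_+$ with inverse $\sum_{k\ge0}(tV)^k$. So $q$ is onto, hence an isomorphism, and therefore $\Lambda_+\otimes_\Lambda P\to Z$ is onto and the homology in degree $1$ is zero. Moreover $\Lambda_+\otimes_\Lambda P\to Z\cong\Lambda_+^m$ is a split surjection with kernel $K$.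
\end{proof}

\begin{example}
For the group of Example~\ref{ex:BS} with $\varphi(t)=1$, the kernel $N=\mathbb Z[1/2]$ is not finitely generated, and the subgroup $\langle a\rangle$ is not stable under $a\mapsto t^{-1}at$. The relation $ta=a^2t$ gives the element $(1-a^2)e_t+(t-1-a)e_a$ of the kernel of $e_t\mapsto t-1$, $e_a\mapsto a-1$. Here $t-1-a=t(1-t^{-1}(1+a))$ is a unit in $\Lambda_-$. It is not a unit in $\Lambda_+$: as $\mathbb Z[N]$ has no zero divisors, comparing lowest terms would make $1+a$ a unit in $\mathbb Z[N]$, but its augmentation is $2$. So without finite generation of $N$ the argument breaks down on one side.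
\end{example}

\begin{lemma}\label{lem:Kzero}
If $K=0$, then $H^i(G;M)=0$ for all $i$ and every $\Lambda_+$-module $M$.
\end{lemma}

\begin{proof}
If $K=0$, then $\Lambda_+\otimes_\Lambda C$ is an exact bounded complex of projective modules, so it is contractible. Hence $\mathrm{Hom}_\Lambda(C,M)=\mathrm{Hom}_{\Lambda_+}(\Lambda_+\otimes_\Lambda C,M)$ is exact.
\end{proof}

\noindent\textbf{What remains.} If $\chi(G)=0$, then $p=m$ by \eqref{eq:chi}, and we must deduce $K=0$ from $\Lambda_+\otimes_\Lambda P\cong K\oplus\Lambda_+^m$. The naive count is as follows. Sending $N$ to $1$ gives a ring homomorphism $\Lambda_+\to\mathbb Q((t))$, and $\mathbb Q((t))\otimes_{\Lambda_+}K$ has dimension $p-m=0$. But this homomorphism has a large kernel, so a priori it could kill a nonzero projective module. We need a rank that vanishes only on the zero module. The trace on the von Neumann algebra of $N$ gives one, but it reads off a coefficient at the identity instead of a sum of coefficients. So we first compare the two ways of counting for $P$ itself.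

\section{The rank of a projective module at the identity}\label{sec:HS}

Let $G$ be a group, $E\in M_n(\mathbb Z[G])$ an idempotent and $P=\mathbb Z[G]^nE$. For a conjugacy class $T$ of $G$, let $r_P(T)$ be the sum over $y\in T$ of the coefficients of $y$ in $\sum_iE_{ii}$. This depends only on $P$: if $\mathbb Z[G]^nE\cong\mathbb Z[G]^{n'}E'$, then $E=XY$ and $E'=YX$ for suitable matrices, and for $g,h\in G$ the elements $gh$ and $hg$ are conjugate. The function $r_P$ is the \emph{Hattori--Stallings rank} of $P$. Applying the augmentation to $\sum_i E_{ii}$, we get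
\begin{equation}\label{eq:sum}
\sum_Tr_P(T)=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_GP).
\end{equation}
The aim of this section is the following.

\begin{proposition}\label{prop:HS}
Let $c.d.\,G\le2$ and let $P$ be a finitely generated projective $\mathbb Z[G]$-module. Then $r_P(\{1\})=\mathrm{rank}_{\mathbb Z}(\mathbb Z\otimes_GP)$.
\end{proposition}

If $P$ is stably free this is clear, because $r_P$ is additive and isomorphism invariant, and $r_{\mathbb Z[G]}$ is $1$ on $\{1\}$ and $0$ elsewhere. In general we show that $r_P(T)=0$ for every class $T\ne\{1\}$.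

\subsection{Homomorphisms on centralizers}

Suppose first that $x\in T$ and that there is a homomorphism $f:G\to\mathbb Q$ with $f(x)\ne0$. Then $D(g)=f(g)g$ extends to a derivation of $\mathbb Q[G]$, and of its matrix rings, entry by entry. From $E^2=E$ we get $D(E)=D(E)E+E\,D(E)$. Multiplying by $E$ on both sides gives $E\,D(E)E=0$. Let $\mathrm{tr}_T$ be the sum of the coefficients on $T$ of the diagonal entries; then $\mathrm{tr}_T(XY)=\mathrm{tr}_T(YX)$. Since $f$ is constant on $T$,
\[
f(x)\,r_P(T)=\mathrm{tr}_T D(E)=2\,\mathrm{tr}_T(E\,D(E))=2\,\mathrm{tr}_T(E\,D(E)\,E)=0 .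
\]
Usually, however, a suitable $f$ exists only on the centralizer $C_G(x)$. The next lemma repeats the argument in that case: $\Phi(g_0,g_1)$ plays the role of $\mathrm{tr}_T(g_0D(g_1))$, and a cocycle identity replaces the derivation property.

\begin{lemma}\label{lem:cocycle}
Suppose $x\in G$ and $f:C_G(x)\to\mathbb Q$ is a homomorphism with $f(x)\ne0$. Then $r_P(T)=0$ for the conjugacy class $T$ of $x$.
\end{lemma}

\begin{proof}
For $y\in T$ choose $h_y\in G$ with $y=h_yxh_y^{-1}$. Define a bilinear map $\Phi:\mathbb Q[G]\times\mathbb Q[G]\to\mathbb Q$ on group elements by $\Phi(g_0,g_1)=0$ if $g_0g_1\notin T$, and otherwise by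
\[
\Phi(g_0,g_1)=f\bigl(h_{g_1g_0}^{-1}\,g_1\,h_{g_0g_1}\bigr).
\]
The argument of $f$ lies in $C_G(x)$, because $g_1(g_0g_1)g_1^{-1}=g_1g_0$. For all $g_0,g_1,g_2\in G$ we have
\[
\Phi(g_0g_1,g_2)-\Phi(g_0,g_1g_2)+\Phi(g_2g_0,g_1)=0 .
\]
If $g_0g_1g_2\notin T$, all terms are zero, since the products involved are conjugate to $g_0g_1g_2$. Otherwise the identity follows by applying $f$ to
\[
\bigl(h_{g_1g_2g_0}^{-1}g_1h_{g_2g_0g_1}\bigr)\bigl(h_{g_2g_0g_1}^{-1}g_2h_{g_0g_1g_2}\bigr)=h_{g_1g_2g_0}^{-1}g_1g_2h_{g_0g_1g_2}.
\]
For matrices put $\phi(X,Y)=\sum_{i,j}\Phi(X_{ij},Y_{ji})$. Summing the identity over the entries $X_{ij},Y_{jk},Z_{ki}$ gives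
\[
\phi(XY,Z)-\phi(X,YZ)+\phi(ZX,Y)=0 .
\]
With $(X,Y,Z)=(E,E,E)$ this says $\phi(E,E)=0$. With $(1,E,E)$ it says $\phi(1,E)=2\phi(E,E)=0$. Finally $\Phi(1,y)=f(h_y^{-1}yh_y)=f(x)$ for $y\in T$ and $\Phi(1,y)=0$ for $y\notin T$, so $\phi(1,E)=f(x)\,r_P(T)$.
\end{proof}

\subsection{Central elements in dimension two}

To apply Lemma~\ref{lem:cocycle} we need homomorphisms to $\mathbb Q$ that detect $x$ on its centralizer, where $x$ is central. This is where $c.d.\le2$ is used. A model case is $\langle x,y\mid x^2=y^3\rangle$ with central element $z=x^2$: put $f(x)=\frac12$ and $f(y)=\frac13$, so $f(z)=1$. Here the quotient by $\langle z\rangle$ is $\mathbb Z/2*\mathbb Z/3$, which acts on a tree with finite stabilizers. The proof below shows that this is the general picture. In dimension $3$ it fails: in the Heisenberg group the generator of the center is a commutator.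

\begin{lemma}\label{lem:central}
Let $G$ be finitely generated with $c.d.\,G\le2$, and let $z\ne1$ be central in $G$. Then there is a homomorphism $f:G\to\mathbb Q$ with $f(z)=1$.
\end{lemma}

\begin{proof}
Since $G$ is torsion-free, $z$ has infinite order. Let $Q=G/\langle z\rangle$.

\smallskip
\emph{Step 1: dividing by $z$ lowers the degree.} Let $H\le G$ contain $z$, let $\bar H=H/\langle z\rangle$, and let $\tilde F$ be a free $\mathbb ZH$-module. Then $H^0(\langle z\rangle;\tilde F)=0$, and, since $z$ is central, $H^1(\langle z\rangle;\tilde F)=\tilde F/(z-1)\tilde F=\tilde F_{\langle z\rangle}$ as $\mathbb Z\bar H$-modules. So the Lyndon--Hochschild--Serre spectral sequence has only one nonzero row and gives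
\begin{equation}\label{eq:LHS}
H^{k+1}(H;\tilde F)\cong H^k(\bar H;\tilde F_{\langle z\rangle}).
\end{equation}
The module $\tilde F_{\langle z\rangle}$ is free over $\mathbb Z\bar H$, and every free $\mathbb Z\bar H$-module arises in this way. Since $c.d.\,H\le2$, it follows that $H^k(\bar H;F)=0$ for all $k\ge2$ and all free $F$.

\smallskip
\emph{Step 2: $Q$ is of type $FP_2$.} We need this in order to apply Dunwoody's theorem to $Q$. The difficulty is that $G$ is only assumed finitely generated, so the module $P_2$ below is not known to be finitely generated. Let $d$ elements generate $G$. As $c.d.\,G\le2$, there is an exact sequence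
\[
0\to P_2\to\mathbb ZG^d\to\mathbb ZG\to\mathbb Z\to0
\]
with $P_2$ projective. Apply $\mathbb ZQ\otimes_{\mathbb ZG}-$. The homology of the resulting complex $\bar P_2\to\mathbb ZQ^d\to\mathbb ZQ$, where $\bar P_2=\mathbb ZQ\otimes_{\mathbb ZG}P_2$, is $H_*(G;\mathbb ZQ)\cong H_*(\langle z\rangle;\mathbb Z)$, that is, $\mathbb Z,\mathbb Z,0$ in degrees $0,1,2$; the action of $Q$ is trivial because $z$ is central. So $\bar P_2$ embeds in $\mathbb ZQ^d$, and $M=\mathbb ZQ^d/\bar P_2$ fits into an exact sequence
\[
0\to\mathbb Z\to M\to I_Q\to0,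
\]
where $I_Q$ is the augmentation ideal. For $F$ free over $\mathbb ZQ$ and $k\ge1$ we have $\mathrm{Ext}^k(I_Q,F)=H^{k+1}(Q;F)=0$ by Step~1. Hence $\mathrm{Ext}^1(M,F)\cong\mathrm{Ext}^1(\mathbb Z,F)=H^1(Q;F)$, naturally in the free module $F$.

Choose a free module $F=\bigoplus_I\mathbb ZQ$ and homomorphisms $\iota:\bar P_2\to F$ and $\rho:F\to\bar P_2$ with $\rho\iota=\mathrm{id}$. Let $[\iota]$ be the class of $\iota$ in
\[
\mathrm{Ext}^1(M,F)=\mathrm{coker}\bigl(\mathrm{Hom}(\mathbb ZQ^d,F)\to\mathrm{Hom}(\bar P_2,F)\bigr).
\]
Since $Q$ is finitely generated, every derivation $Q\to F$ has its image in a finite sub-sum of $F$. So by naturality $[\iota]$ comes from $\mathrm{Ext}^1(M,F_J)$ for some finite $J\subset I$, where $F_J=\bigoplus_J\mathbb ZQ$. That is, $\iota=\iota'+\psi|_{\bar P_2}$ with $\iota':\bar P_2\to F_J$ and $\psi:\mathbb ZQ^d\to F$. The image of $\psi$ also lies in a finite sub-sum. Hence $\iota(\bar P_2)\subset F_{J'}$ for a finite $J'$, and $\rho(F_{J'})=\bar P_2$, so $\bar P_2$ is finitely generated. Therefore $M$ is finitely presented, and so is $I_Q$, the quotient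 of $M$ by a cyclic submodule. Thus $Q$ is of type $FP_2$.

\smallskip
\emph{Step 3: $Q$ acts on a tree with finite stabilizers.} By (F2) and Section~\ref{sec:conv}, $Q$ is the fundamental group of a finite graph of groups with finite edge groups and vertex groups $Q_v$ having at most one end. Since $Q$ and the edge groups are finitely generated, so are the $Q_v$. Suppose some $Q_v$ is infinite, hence one-ended, and let $G_v\le G$ be its preimage. By (F3), $H^1(Q_v;\mathbb ZQ_v)=0$. Derivations from the finitely generated group $Q_v$ into a direct sum land in finite sub-sums, so $H^1(Q_v;F)=0$ for all free $F$. By \eqref{eq:LHS}, $H^2(G_v;\tilde F)=0$ for all free $\tilde F$, so $c.d.\,G_v\le1$ by (F4). Now $G_v$ is finitely generated, hence free by (F1), and it has the nontrivial central element $z$. So $G_v\cong\mathbb Z$ and $Q_v$ is finite, a contradiction. Hence all $Q_v$ are finite.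

\smallskip
\emph{Step 4: construction of $f$.} Let $G$ act through $Q$ on the Bass--Serre tree. This presents $G$ as the fundamental group of a finite graph of groups whose vertex and edge groups are torsion-free and contain $\langle z\rangle$ as a central subgroup of finite index. Such a group is infinite cyclic: if the index is $n$, then the transfer to the central subgroup $\langle z\rangle$ is the map $g\mapsto g^n$, so this map is a homomorphism to $\langle z\rangle\cong\mathbb Z$, and it is injective because there is no torsion. The edge maps are inclusions followed by conjugations in $G$, so they send $z$ to $z$. Let $f_v:G_v\to\mathbb Q$ be the unique homomorphism with $f_v(z)=1$. The two restrictions to an edge group agree, because a homomorphism from an infinite cyclic group containing $z\neq1$ to $\mathbb Q$ is determined by its value at $z$. So the $f_v$, together with the value $0$ on all stable letters, define $f:G\to\mathbb Q$ with $f(z)=1$.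
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:HS}]
Let $x\ne1$ and $C=C_G(x)$. Let $D\le C$ be a finitely generated subgroup containing $x$. Then $c.d.\,D\le2$ and $x$ is central in $D$, so $[x]\ne0$ in $H_1(D;\mathbb Q)$ by Lemma~\ref{lem:central}. Since $H_1(C;\mathbb Q)$ is the direct limit of these groups, $[x]\ne0$ in $H_1(C;\mathbb Q)$, and some homomorphism $f:C\to\mathbb Q$ has $f(x)\ne0$. By Lemma~\ref{lem:cocycle}, $r_P$ vanishes on the class of $x$. So only the class $\{1\}$ contributes to \eqref{eq:sum}.
\end{proof}

\section{A faithful rank over the Novikov ring}\label{sec:rank}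

\subsection{Von Neumann dimension}

We return to $G$, $\varphi$, $N$, $t$ as in Section~\ref{sec:split}. Let $\mathcal A$ be the group von Neumann algebra of $N$, with its trace $\mathrm{tr}$; on $\mathbb Z[N]\subset\mathcal A$ the trace is the coefficient at $1$. It is extended to matrices as the sum over the diagonal. Conjugation by $t$ permutes the standard basis of $\ell^2(N)$, so $\theta$ extends to a trace-preserving, isometric $*$-automorphism of $\mathcal A$. We use Lück's dimension $\dim$ for $\mathcal A$-modules \cite[Ch.~6]{Lueck}:
\begin{enumerate}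
\item[(D1)] It is defined for all modules, with values in $[0,\infty]$, and is additive on short exact sequences. For an idempotent $e\in M_d(\mathcal A)$, $\dim\mathcal A^de=\mathrm{tr}(e)$.
\item[(D2)] A submodule of $\mathcal A^n$ of dimension $0$ is $0$. Indeed its finitely generated submodules are projective because $\mathcal A$ is semihereditary, and nonzero finitely generated projective modules have positive dimension.
\item[(D3)] The dimension is unchanged by twisting the module structure with $\theta$.
\item[(D4)] For $B\in M_d(\mathcal A)$ there is a projection $e\in M_d(\mathcal A)$ with $\{x\in\mathcal A^d:xB=0\}=\mathcal A^de$: take $1-e$ to be the range projection of $BB^*$.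
\end{enumerate}

Let $\widehat{\mathcal A}$ be the ring of series $\sum a_kt^k$ with $a_k\in\mathcal A$ and $a_k=0$ for $k\ll0$, with $ta=\theta(a)t$. It contains $\Lambda_+$. Let $\mathcal O\subset\widehat{\mathcal A}$ be the subring of series in degrees $\ge0$. For trivial $N$ these would be $\mathbb C((t))$ and $\mathbb C[[t]]$, and the dimension of a finite-dimensional vector space $W$ over $\mathbb C((t))$ is $\dim_{\mathbb C}(M/tM)$ for any lattice $M\subset W$. We take this as the definition in general.

\subsection{The rank}

Let $W=\widehat{\mathcal A}^nE$ with $E=E^2\in M_n(\widehat{\mathcal A})$. Put $L=\mathcal O^n$ and $M_0=W\cap L$. For $j\in\mathbb Z$, if $w\in W\cap t^jL$, then $t^{-j}w\in W\cap L$; so $W\cap t^jL=t^jM_0$. In particular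
\begin{equation}\label{eq:M0}
M_0\cap t^jL=t^jM_0\quad(j\ge0),\qquad M_0/tM_0\ \text{ embeds in }\ L/tL\cong\mathcal A^n .
\end{equation}
Call an $\mathcal O$-submodule $M\subset W$ a \emph{lattice} if $t^aM_0\subset M\subset t^{-a}M_0$ for some $a\ge0$. Multiplication by $t$ induces $\theta$-semilinear isomorphisms $X/Y\to tX/tY$, which preserve dimensions by (D3). Hence $\dim(M_0/t^jM_0)=j\dim(M_0/tM_0)\le jn<\infty$, and quotients of nested lattices have finite dimension. If $M_1\subset M_2$ are lattices, then computing $\dim(M_2/tM_1)$ through $M_1$ and through $tM_2$ gives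
\[
\dim(M_2/M_1)+\dim(M_1/tM_1)=\dim(M_2/tM_2)+\dim(tM_2/tM_1),
\]
and $\dim(tM_2/tM_1)=\dim(M_2/M_1)$. So $\dim(M_1/tM_1)=\dim(M_2/tM_2)$. Comparing an arbitrary lattice $M$ with $M_0$ through $M+M_0$, we see that
\[
\mathrm{rk}(W):=\dim(M/tM)
\]
is the same for all lattices $M\subset W$.

\begin{lemma}\label{lem:rk}
The rank $\mathrm{rk}$ is an isomorphism invariant, and so is defined for all finitely generated projective $\widehat{\mathcal A}$-modules. It is additive on direct sums and satisfies $\mathrm{rk}(\widehat{\mathcal A})=1$. If $\mathrm{rk}(W)=0$, then $W=0$.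
\end{lemma}

\begin{proof}
An isomorphism $g:W=\widehat{\mathcal A}^nE\to W'=\widehat{\mathcal A}^{n'}E'$ extends, via $x\mapsto g(xE)$, to a map $\widehat{\mathcal A}^n\to\widehat{\mathcal A}^{n'}$ given by a matrix. Its finitely many entries have bounded poles, so $g(M_0)\subset W'\cap t^{-b}\mathcal O^{n'}=t^{-b}M_0'$ for some $b$. In the same way $g^{-1}(M_0')\subset t^{-b'}M_0$ for some $b'$, that is, $t^{b'}M_0'\subset g(M_0)$. So $g(M_0)$ is a lattice in $W'$, and $\mathrm{rk}(W')=\dim(g(M_0)/tg(M_0))=\mathrm{rk}(W)$. Additivity holds because the module $M_0$ of $W_1\oplus W_2$ is the direct sum of those of $W_1$ and $W_2$, and $\mathrm{rk}(\widehat{\mathcal A})=\dim\mathcal A=1$.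

If $\mathrm{rk}(W)=0$, then $M_0/tM_0=0$ by \eqref{eq:M0} and (D2). So $M_0=\bigcap_jt^jM_0\subset\bigcap_jt^jL=0$, and $W=\bigcup_jt^{-j}M_0=0$.
\end{proof}

\subsection{Comparison with the coefficient at the identity}

Let $P=\Lambda^nE$ with $E$ idempotent over $\Lambda$. If $E$ involved only nonnegative powers of $t$, we could reduce modulo $t$: then $W\cap L=LE$, so $M_0/tM_0\cong\mathcal A^nE_0$ for the constant term $E_0$, and $\mathrm{rk}$ would be $\mathrm{tr}(E_0)=r_P(\{1\})$. In general $LE\not\subset L$; a simple example is $E=\left(\begin{smallmatrix}1&t^{-1}\\0&0\end{smallmatrix}\right)$. The remedy is to cut $E$ down to a long window of $l$ consecutive degrees. The truncation is a block Toeplitz-like matrix that is idempotent up to boundary effects of size independent of $l$. Its trace is $l\,r_P(\{1\})$, and the dimension of its image is $l\,\mathrm{rk}$ up to a bounded error. Dividing by $l$ removes the errors.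

\begin{proposition}\label{prop:compare}
Let $P=\Lambda^nE$ with $E=E^2\in M_n(\Lambda)$. Then $\mathrm{rk}(\widehat{\mathcal A}\otimes_\Lambda P)=r_P(\{1\})$.
\end{proposition}

\begin{proof}
Write $E=\sum_{|j|\le s}E_jt^j$ with $E_j\in M_n(\mathbb Z[N])$. Let $W=\widehat{\mathcal A}^nE\cong\widehat{\mathcal A}\otimes_\Lambda P$ and $W'=\widehat{\mathcal A}^n(1-E)$, so $\mathrm{rk}\,W+\mathrm{rk}\,W'=n$. Let $L=\mathcal O^n$. For $l>2s$ let $V_l=\bigoplus_{0\le k<l}\mathcal A^nt^k\cong\mathcal A^{nl}$, and let $T$ be the $\mathcal A$-endomorphism of $V_l$ that sends $x$ to the truncation of $xE$ to degrees in $[0,l)$. Since $x_kt^kE_jt^j=x_k\theta^k(E_j)t^{k+j}$, the $(k,k+j)$ block of $T$ is $\theta^k(E_j)$. For fixed $j$, the matrix consisting of these blocks only has at most one nonzero block in each block row and block column, and $\theta$ is isometric; so its norm is at most $\|E_j\|$. Hence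
\[
\|T\|\le\kappa:=\sum_j\|E_j\|,\qquad\mathrm{tr}(T)=\sum_{0\le k<l}\mathrm{tr}(\theta^k(E_0))=l\,\mathrm{tr}(E_0)=l\,r_P(\{1\}),
\]
where $\kappa$ does not depend on $l$.

\smallskip
\emph{(1) $\dim\mathrm{im}(T-T^2)\le2sn$.} If $x\in V_l$ has degrees in $[s,l-s)$, then $xE$ has degrees in $[0,l)$, so $xT=xE$, and $xT^2$ is the truncation of $xE^2=xE$, so $xT^2=xT$. Thus $T-T^2$ vanishes on a free summand of corank $2sn$.

\smallskip
\emph{(2) $|\dim\mathrm{im}\,T-l\,\mathrm{rk}\,W|\le3sn$.} Let $M=W\cap L$. By \eqref{eq:M0} the image $\bar X$ of $M$ in $L/t^lL\cong V_l$ is $M/t^lM$, of dimension $l\,\mathrm{rk}\,W$. Let $x\in M$ and write $x=\bar x+y$ with $\bar x\in V_l$ and $y\in t^lL$. Since $xE=x$, we have $\bar xE=x-yE$ with $yE\in t^{l-s}L$. So $\bar xT$ and $\bar x$ agree in degrees less than $l-s$. Thus $\bar XT$ and $\bar X$ have the same projection to degrees $[0,l-s)$. The kernel of this projection on $V_l$ has dimension $sn$, so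
\[
\dim\mathrm{im}\,T\ge\dim\bar X-sn=l\,\mathrm{rk}\,W-sn .
\]
The same argument applies to $1-E$, whose terms also have degrees in $[-s,s]$ and whose truncation is $1-T$. It gives $\dim\mathrm{im}(1-T)\ge l\,\mathrm{rk}\,W'-sn$. Applying $T$ to $\mathrm{im}(1-T)$ and using (1), we get
\[
\dim\mathrm{im}(1-T)=\dim\mathrm{im}(T-T^2)+\dim\bigl(\ker T\cap\mathrm{im}(1-T)\bigr)\le2sn+(nl-\dim\mathrm{im}\,T).
\]
So $\dim\mathrm{im}\,T\le nl+2sn-(l\,\mathrm{rk}\,W'-sn)=l\,\mathrm{rk}\,W+3sn$.

\smallskip
\emph{(3) $|\mathrm{tr}(T)-\dim\mathrm{im}\,T|\le2sn(\kappa+1)$.} The idea is that $T$ is idempotent on the kernel of $T-T^2$, whose complement is small. By (D4), $\{x:x(T-T^2)=0\}=\mathcal A^{nl}e$ for a projection $e$, and $\mathrm{tr}(1-e)=\dim\mathrm{im}(T-T^2)\le2sn$. This submodule is $T$-invariant, so $eT=eTe$; also $e(T-T^2)=0$. Hence $(eT)^2=(eTe)T=eT^2=eT$ is idempotent, and $\mathrm{tr}(eT)=\dim\mathcal A^{nl}eT$. Further,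
\[
|\mathrm{tr}((1-e)T)|=|\mathrm{tr}((1-e)T(1-e))|\le\|T\|\,\mathrm{tr}(1-e)\le2sn\kappa .
\]
Since $\mathcal A^{nl}T=\mathcal A^{nl}eT+\mathcal A^{nl}(1-e)T$, and the last module is a quotient of $\mathcal A^{nl}(1-e)$,
\[
\dim\mathcal A^{nl}eT\le\dim\mathrm{im}\,T\le\dim\mathcal A^{nl}eT+2sn .
\]
Together these give (3).

\smallskip
By (2) and (3), $|l\,r_P(\{1\})-l\,\mathrm{rk}\,W|$ is bounded independently of $l$. Divide by $l$ and let $l\to\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofs}

\noindent\textbf{(vi)$\Rightarrow$(i).} Let $\chi(G)=0$. With the notation of Section~\ref{sec:novikov}, tensor the isomorphism $\Lambda_+\otimes_\Lambda P\cong K\oplus\Lambda_+^m$ of Lemma~\ref{lem:novikov} with $\widehat{\mathcal A}$ over $\Lambda_+$. By Lemma~\ref{lem:rk}, Proposition~\ref{prop:compare}, Proposition~\ref{prop:HS} and \eqref{eq:chi},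
\[
\mathrm{rk}(\widehat{\mathcal A}\otimes_{\Lambda_+}K)=r_P(\{1\})-m=p-m=\chi(G)=0 ,
\]
so $\widehat{\mathcal A}\otimes_{\Lambda_+}K=0$ by Lemma~\ref{lem:rk}. Now $K$ is finitely generated projective, say $K\cong\Lambda_+^qE$ with $E$ idempotent. Then $\widehat{\mathcal A}^qE=0$, so $E=0$ because $\Lambda_+\subset\widehat{\mathcal A}$, and $K=0$.

By Lemma~\ref{lem:Kzero}, $H^2(G;M)=0$ for every $\Lambda_+$-module $M$. This statement does not refer to a resolution, and it has been proved for all choices of $(\varphi,t)$; so by the symmetry of Section~\ref{sec:split} it holds for $\Lambda_-$-modules as well. Proposition~\ref{prop:split} gives $c.d.\,N\le1$. Since $N$ is finitely generated, it is free by (F1).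

\medskip
\noindent\textbf{(i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv).} A finitely generated free group is finitely presentable, finitely presentable groups are of type $FP_2$, and groups of type $FP_2$ have finite-dimensional $H_2(-;\mathbb Q)$.

\medskip
\noindent\textbf{(iv)$\Leftrightarrow$(v)$\Leftrightarrow$(vi), and $\chi(G)\ge0$.} Let $\Gamma=\mathbb Q[G/N]=\mathbb Q[t,t^{-1}]$. By Shapiro's lemma, $H_*(N;\mathbb Q)=H_*(\Gamma\otimes_\Lambda C)$. The module $\Gamma\otimes_\Lambda P$ is finitely generated projective over a principal ideal domain, hence free; its rank is $p$, as one sees by setting $t=1$. The groups $H_0(N;\mathbb Q)=\mathbb Q$ and $H_1(N;\mathbb Q)$ are finite-dimensional because $N$ is finitely generated, so they are $\Gamma$-torsion. The group $H_2(N;\mathbb Q)$ is a submodule of $\Gamma\otimes_\Lambda P$, so it is free over $\Gamma$, and counting ranks in $\Gamma\otimes_\Lambda C$ shows that its rank is $p-(m+1)+1=\chi(G)$. Thus $\chi(G)\ge0$, and each of (iv) and (v) is equivalent to $\chi(G)=0$. \qed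

\medskip
As shown in the introduction, Theorem~\ref{thm:A} follows.

\section{Realization by 2-knots: proof of Theorem~\ref{thm:C}}\label{sec:topology}

Besides Theorem~\ref{thm:A} we use Freedman's theorem that a closed $4$-manifold homotopy equivalent to $S^4$ is homeomorphic to $S^4$, and the existence of normal bundles of locally flat surfaces in $4$-manifolds (Freedman--Quinn).

\medskip
\noindent\textbf{(1)$\Rightarrow$(2).} By Theorem~\ref{thm:A}, $\pi'\cong F_r$ with $r<\infty$. Here $r\ge1$, since otherwise $\pi\cong\mathbb Z$ and $c.d.\,\pi=1$. Let $t$ be an element whose normal closure is $\pi$, as in (K4). Its image generates $\pi/\pi'\cong\mathbb Z$. Let $\alpha$ be conjugation by $t$ on $F_r$; then $\pi=F_r\rtimes_\alpha\mathbb Z$, and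
\begin{equation}\label{eq:kill}
\pi/\langle\langle t\rangle\rangle=F_r/\langle\langle x^{-1}\alpha(x):x\in F_r\rangle\rangle .
\end{equation}
The left-hand side is trivial, which is the condition in (2).

\medskip
\noindent\textbf{(2)$\Rightarrow$(1).} Let $t$ generate the factor $\mathbb Z$; then \eqref{eq:kill} holds. Clearly $\pi$ is finitely presentable, and by \eqref{eq:kill} it is the normal closure of $t$. Abelianizing the trivial quotient in \eqref{eq:kill} shows that $\alpha_*-1$ is onto on $H_1(F_r)=\mathbb Z^r$, hence bijective. So $H_1(\pi)\cong\mathbb Z\oplus\mathrm{coker}(\alpha_*-1)=\mathbb Z$. The surjection $\pi/\pi'\to\pi/F_r$ is then a surjection $\mathbb Z\to\mathbb Z$, hence an isomorphism, so $\pi'=F_r$, which is finitely generated. In the Wang sequence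
\[
0=H_2(F_r)\to H_2(\pi)\to H_1(F_r)\xrightarrow{\ \alpha_*-1\ }H_1(F_r)
\]
the last map is injective, so $H_2(\pi;\mathbb Z)=0$. Finally $c.d.\,\pi\le c.d.\,F_r+1=2$. If $c.d.\,\pi\le1$, then $\pi$ is free with abelianization $\mathbb Z$, so $\pi'=1$, contradicting $r\ge1$.

\medskip
\noindent\textbf{(2)$\Rightarrow$(3).} The presentation
\[
\langle t,a_1,\dots,a_r\mid ta_it^{-1}=\alpha(a_i),\ 1\le i\le r\rangle
\]
of $\pi$ becomes, by \eqref{eq:kill}, a presentation of the trivial group with as many relators as generators when the relator $t$ is added. The idea is to realize it by a contractible $5$-dimensional handlebody; the handle that corresponds to the relator $t$ then produces the $2$-knot in the boundary sphere.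

Let $V$ be the orientable $5$-dimensional handlebody with one $0$-handle, $r+1$ $1$-handles and $r$ $2$-handles that corresponds to the presentation. The attaching circles of the $2$-handles are disjoint embedded circles in an orientable $4$-manifold with the prescribed free homotopy classes; their normal bundles are trivial. Then $\pi_1(V)=\pi$. Dually, $V$ is built from a collar of $\partial V$ by attaching handles of index $5-2$, $5-1$ and $5-0$, all at least $3$. So $\partial V$ is connected and $\pi_1(\partial V)=\pi_1(V)=\pi$.

Let $D$ be obtained from $V$ by attaching a $2$-handle along an embedded circle in $\partial V$ that represents $t$. Then $\pi_1(D)=\pi/\langle\langle t\rangle\rangle=1$. The boundary map $\mathbb Z^{r+1}\to\mathbb Z^{r+1}$ from $2$-chains to $1$-chains of $D$ is onto because $H_1(D)=0$, hence injective, so $H_2(D)=0$. Thus $D$ is contractible. As for $V$, $\pi_1(\partial D)=\pi_1(D)=1$. By Lefschetz duality $H_k(D,\partial D)\cong H^{5-k}(D)=0$ for $k<5$, so $\partial D$ is a simply connected $4$-manifold with the homology of $S^4$, that is, a homotopy $4$-sphere,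 and $\partial D\cong S^4$ by Freedman's theorem. Now
\[
\partial D=\bigl(\partial V\setminus\mathrm{int}(S^1\times D^3)\bigr)\cup(D^2\times S^2),
\]
and the complement of the locally flat sphere $\{0\}\times S^2$ is homotopy equivalent to $\partial V\setminus\mathrm{int}(S^1\times D^3)$. Since $S^1\times\{0\}$ has codimension $3$ in $\partial V$, the fundamental group of the latter is $\pi_1(\partial V)=\pi$. So $\pi$ is a $2$-knot group. The remaining assertions of (3) were proved in (2)$\Rightarrow$(1).

\medskip
\noindent\textbf{(3)$\Rightarrow$(1).} We must check that a $2$-knot group satisfies Kervaire's conditions. The sphere has a normal bundle, which is trivial because its Euler number is the self-intersection number of the sphere in $S^4$, namely $0$. So there is a product neighborhood $S^2\times D^2$, and $\pi$ is the fundamental group of a compact manifold $X$, the exterior; hence $\pi$ is finitely presentable, which is (K1). By Alexander duality $H_1(X)\cong H^2(S^2)\cong\mathbb Z$ and $H_2(X)\cong H^1(S^2)=0$. The first gives (K2). Since $H_2(X)$ maps onto $H_2(\pi)$ (Hopf),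 the second gives (K3). Finally, $S^2\times D^2$ is the union of a $0$-handle and a $2$-handle; dually, $S^4$ is obtained from $X$ by attaching a $2$-handle along a meridian and then a $4$-handle. Since $\pi_1(S^4)=1$, a meridian is a normal generator of $\pi$, which is (K4). \qed

\begin{thebibliography}{9}

\bibitem{Brown} Brown, \emph{Cohomology of Groups}.

\bibitem{Dunwoody} Dunwoody, Invent.\ Math.\ \textbf{81} (1985).

\bibitem{Hillman} Jonathan A. Hillman, \emph{The groups of branched twist-spun knots}, arXiv:2305.00443 (2023).

\bibitem{Lueck} Lück, \emph{$L^2$-Invariants}.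

\end{thebibliography}

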